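# Unimodal $h^*$-vectors of the simplices $\Delta_{(1,\mathbf q)}$ are exponentially rare

## 1. Theorem 1, and what it asserts

For a vector $\mathbf q=(q_1,\dots,q_n)$ of positive integers with $q_1\le\dots\le q_n$, let
$$\Delta_{(1,\mathbf q)}=\mathrm{conv}\Big(\mathbf e_1,\dots,\mathbf e_n,\,-\sum_{i=1}^n q_i\mathbf e_i\Big)\subset\mathbb R^n,\qquad N(\mathbf q)=1+q_1+\dots+q_n .$$
For $M\ge2$ let $V(M)=\{\Delta_{(1,\mathbf q)}:N(\mathbf q)=M\}$, where $\mathbf q$ runs over all partitions of $M-1$, of any length $n\ge1$. Let $\mathrm{un}(M)$ be the fraction of the simplices in $V(M)$ whose $h^*$-vector is unimodal. Throughout, $c=\pi/\sqrt6$.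

**Theorem 1.** There are $\delta>0$ and $M_0$ with
$$e^{-2c\sqrt{M-1}}\le \mathrm{un}(M)\quad(M\ge2),\qquad \mathrm{un}(M)\le e^{-\delta\sqrt M}\quad(M\ge M_0).$$
In particular $\mathrm{un}(M)\to0$, and $\log(1/\mathrm{un}(M))\asymp\sqrt M$.

Here $f\asymp g$ means that $f/g$ lies between two positive constants for all large $M$. The theorem answers a question whose source is the paper of Benjamin Braun, Robert Davis, Derek Hanely, Morgan Lane and Liam Solus, "The Integer Decomposition Property and Weighted Projective Space Simplices" (arXiv:2103.17156, 2021): is $\lim_{M\to\infty}\mathrm{un}(M)=0$, and if not, does the limit exist, and if not, what are the limsup and the liminf? The answer is yes: the limit exists, and $\lim=\limsup=\liminf=0$. The theorem adds that $\sqrt M$ is the exact order of $\log(1/\mathrm{un}(M))$. It does not decide whether $-\log(\mathrm{un}(M))/\sqrt M$ converges. It only places this quantity between two positive constants for all large $M$, the upper one being $2c=\pi\sqrt{2/3}$.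

Let us recall the words in the statement.

**Definition ($h^*$-vector).** For an $n$-dimensional lattice polytope $P$, the $h^*$-polynomial is the numerator in
$$1+\sum_{t\ge1}|tP\cap\mathbb Z^n|\,z^t=\frac{h^*(P;z)}{(1-z)^{n+1}},\qquad h^*(P;z)=h_0^*+h_1^*z+\dots+h_n^*z^n .$$
The coefficients are nonnegative integers, and their sum is the normalized volume, that is, $n!$ times the Euclidean volume.

*Example.* For $n=1$, $\mathbf q=(3)$, the simplex is the segment $[-3,1]$. The dilate $tP$ has $4t+1$ lattice points, and $\sum_{t\ge0}(4t+1)z^t=\frac{4z}{(1-z)^2}+\frac1{1-z}=\frac{1+3z}{(1-z)^2}$. So $h^*=(1,3)$, with sum $4=N(\mathbf q)$.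

**Definition (unimodal).** The vector $(h_0^*,\dots,h_n^*)$ is unimodal if $h_0^*\le\dots\le h_k^*\ge\dots\ge h_n^*$ for some index $k$.

The normalized volume of $\Delta_{(1,\mathbf q)}$ is $N(\mathbf q)$. The only geometric input we need is the formula of Braun, Davis and Solus:
$$h^*(\Delta_{(1,\mathbf q)};z)=\sum_{b=0}^{M-1}z^{w(b)},\qquad w(b)=b-G(b),\qquad G(b)=\sum_{i=1}^n\Big\lfloor\frac{q_ib}{M}\Big\rfloor,\qquad M=N(\mathbf q).$$
From here on we write $h_k=h^*_k$. In these terms $h_k$ is the number of $b\in\{0,\dots,M-1\}$ with $w(b)=k$. Think of $w$ as a walk in the time variable $b$; then $h_k$ counts the visits of the walk to level $k$, and the question is about the visit counts of this walk.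

Put $m=M-1\ge1$, and let $P_m$ be the uniform probability measure on the partitions $\mathbf q$ of $m$. Distinct partitions give distinct simplices, since either the dimension $n$ or the last vertex differs. So $|V(M)|=p(m)$, the number of partitions of $m$, and
$$\mathrm{un}(M)=P_m(h^*\text{ is unimodal}).$$

## 2. The walk $w(b)$ for small $M$

**$M=4$.** There are three partitions of $3$.

- $\mathbf q=(3)$: $w=0,1,1,1$, so $h^*=(1,3)$, as found above.
- $\mathbf q=(1,2)$: $w=0,1,1,2$, so $h^*=(1,2,1)$.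
- $\mathbf q=(1,1,1)$: no floor is ever positive, $w(b)=b$, and $h^*=(1,1,1,1)$.

**$M=5$.** The partitions $(4)$, $(1,3)$, $(2,2)$, $(1,1,2)$, $(1,1,1,1)$ of $4$ give $(1,4)$, $(1,2,2)$, $(1,2,2)$, $(1,1,2,1)$, $(1,1,1,1,1)$. So $\mathrm{un}(4)=\mathrm{un}(5)=1$, and small cases point the wrong way.

**A non-unimodal example.** Take $M=8$, $\mathbf q=(1,1,1,1,3)$. Only the part $3$ contributes to $G$, and $\lfloor 3b/8\rfloor=0,0,0,1,1,1,2,2$. Hence
$$w=0,1,2,2,3,4,4,5,\qquad h^*=(1,1,2,1,2,1).$$
The walk climbs by one at each step, except that it pauses when $3b/8$ passes an integer. Each pause makes a level be visited twice. Two pauses at non-adjacent levels, with a level visited once between them, destroy unimodality.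

**One that stays unimodal.** For $\mathbf q=(1,\dots,1,2)$ with $M\ge4$ there is exactly one pause, at $b=\lceil M/2\rceil$. So $h^*$ is all ones except for a single $2$, which is unimodal.

**A walk that comes back.** Pauses are not the only thing that happens: $w$ can drop. Take $M=9$, $\mathbf q=(2,3,3)$. Then
$$w=0,1,2,1,2,2,1,2,3,\qquad h^*=(1,3,4,1).$$
Level $1$ is visited at $b=1,3,6$: at $b=3$ and $b=6$ both parts $3$ have $3b/9$ an integer. Keep this in mind: to know $h_k$ we must control all $b$ up to $M-1$, not only those near $k$.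

## 3. Two companion theorems

The method gives much more than one failure of unimodality, and with extra work it locates the first failure.

**Theorem 2 (very many valleys).** Let $v(\mathbf q)$ be the largest $r$ for which there are indices $a_0<b_1<a_1<\dots<b_r<a_r$ with $h_{b_j}<\min(h_{a_{j-1}},h_{a_j})$ for all $j$. (Then $h^*$ is unimodal if and only if $v=0$.) There are $\kappa,\delta'>0$ with
$$P_m\big(v(\mathbf q)\ge\kappa\sqrt M\big)\ge1-e^{-\delta'\sqrt M}\quad\text{for all large }M.$$

For $h^*=(1,1,2,1,2,1)$ above, $v=1$: take $a_0=2$, $b_1=3$, $a_1=4$.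

**Theorem 3 (first failure).** With $P_m$-probability tending to $1$, setting $k^*=\lceil M/q_n\rceil-1$,
$$h_0=\dots=h_{k^*-1}=1,\qquad h_{k^*}=2,\qquad h_{k^*+1}=1 .$$
So the first descent of $h^*$ is at $k^*$, and for every real $u$
$$P_m\Big(\tfrac{(\log M)^2}{4c^2\sqrt M}\big(\tfrac{2c\sqrt M}{\log M}-k^*\big)\le u\Big)\to \exp\big(-\tfrac1c e^{-cu}\big).$$

The published facts we use are the following.

- Hardy–Ramanujan (1918): $p(m)\sim e^{2c\sqrt m}/(4\sqrt3\,m)$.
- The Chernoff bound: if $S$ is a sum of independent indicators with mean $\mu$, then $P(S\le\mu/2)\le e^{-\mu/8}$. (Proof: if the success probabilities are $p_i$, then $P(S\le\mu/2)\le 2^{\mu/2}E\,2^{-S}=2^{\mu/2}\prod(1-p_i/2)\le e^{\mu(\log2-1)/2}$, and $(1-\log2)/2>\frac18$.)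
- For Theorem 3 and the remark in Section 4 only, Erdős–Lehner (Duke Math. J. 8, 1941): $P_m\big(q_n\le\frac{\sqrt m\log m}{2c}+u\sqrt m\big)\to\exp(-\frac1ce^{-cu})$ for every real $u$.

## 4. Watching the largest part, and why this cannot give $e^{-\delta\sqrt M}$

The example $(1,1,1,1,3)$ suggests following the largest part $q_n$. As long as $b<M/q_n$ every floor vanishes and $w(b)=b$. Let $b_0=\lceil M/q_n\rceil$. If only $q_n$ contributes to $G$ at $b_0$ and at $b_0+1$, and contributes exactly $1$, then $w$ takes the values $b_0-1,\,b_0-1,\,b_0$ at $b_0-1,\,b_0,\,b_0+1$. If moreover the walk never returns to levels $\le b_0$, then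
$$h_0=\dots=h_{b_0-2}=1,\quad h_{b_0-1}=2,\quad h_{b_0}=1 .$$
This nearly finishes. If such an $h^*$ were unimodal, then $h_j\le1$ for all $j\ge b_0$, so $M=\sum_kh_k\le(n+1)+1$ and $n\ge m-1$. Only two partitions of $m$ (for $m\ge2$) have at least $m-1$ parts, namely $(1,\dots,1)$ and $(1,\dots,1,2)$. Both together have probability at most $2/p(m)\to0$.

There are two difficulties.

*Returns.* As $(2,3,3)$ shows, the walk may come back to low levels much later. One must prove that this rarely happens.

*The rate.* The scenario needs $q_n$ to be separated from $q_{n-1}$, in particular $q_n\ne q_{n-1}$. But $P_m(q_n=q_{n-1})$ is not exponentially small: it is at least a positive constant times $1/m$ for large $m$. To see this, put $\Lambda=\frac{\sqrt m\log m}{2c}$ and $a=\lceil\Lambda\rceil$. Removing two parts shows that partitions of $m$ with $q_n=q_{n-1}=a$ correspond to partitions of $m'=m-2a$ with all parts at most $a$. Since $\sqrt{m'}=\sqrt m-\frac a{\sqrt m}+o(1)$, Hardy–Ramanujan gives that $p(m')/p(m)$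 is asymptotically $e^{-2ca/\sqrt m}\sim\frac1m$. Also $\frac{\sqrt{m'}\log m'}{2c}=\Lambda-O((\log m)^2)=a+o(\sqrt m)$, so by Erdős–Lehner (with a continuous limit law) a fraction tending to $e^{-1/c}>0$ of the partitions of $m'$ has all parts at most $a$. So an argument that throws away the event $q_n=q_{n-1}$ loses at least a constant times $1/m$, and cannot prove Theorem 1.

The way past is to stop relying on a single extreme part. A failure probability $e^{-\delta\sqrt M}$ should come from about $\sqrt M$ nearly independent chances. We obtain these by reading the pauses backwards: where the walk does not pause, a whole window of part sizes must be empty. If $h^*$ has few valleys, then about $\sqrt M$ disjoint windows are all empty, and each is empty with probability bounded away from $1$. The difficulty with returns is handled first.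

## 5. Low levels of the walk: deterministic facts

**Step 1: rewriting $w$.** The purpose is to see that $w$ is bounded below by fractional parts and climbs by at most one. Since $1+\sum q_i=M$, we have $b=\frac bM+\sum_i\frac{q_ib}M$, hence for $0\le b\le M-1$
$$w(b)=\frac bM+\sum_i\Big\{\frac{q_ib}{M}\Big\}\in\{0,\dots,n\},\qquad w(0)=0,\qquad w(b+1)\le w(b)+1. \tag{1}$$
Indeed $w(b)$ is an integer, it is $\ge0$, and it is less than $1+n$. The last inequality holds because $G$ is nondecreasing.

**Step 2: small $b$.** The purpose is a linear lower bound when few large parts are present. If $q_i<M/b$ then $\{q_ib/M\}=q_ib/M$. Dropping the other fractional parts, for $b\ge1$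
$$w(b)\ge\frac bM\Big(1+\sum_{q_i<M/b}q_i\Big)=\frac bM\Big(M-\sum_{q_i\ge M/b}q_i\Big).\tag{2}$$

**Step 3: large $b$.** For $b$ above a small multiple of $\sqrt M$ we want many part sizes $i$, all of order at most $\sqrt M$, that contribute at least $\frac14$ to $w(b)$ if they occur.

**Lemma 1.** Let $Y=\lfloor16\sqrt M\rfloor$. For every integer $b$ with $\frac1{16}\sqrt M<b<M$, the set
$$\mathcal G_b=\big\{1\le i\le Y:\{ib/M\}\ge\tfrac14\big\}$$
has at least $Y/4$ elements.

*Proof.* Put $\theta=b/M$ and $\eta=\min(\theta,1-\theta)\in(0,\frac12]$.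

*Case $1-\theta<\frac1{16\sqrt M}$.* Multiples of $\theta$ move down slowly from $1$. If $1\le i\le\frac34Y$, then $i\le12\sqrt M$, so $0<i(1-\theta)<\frac34$ and $\{i\theta\}=1-i(1-\theta)>\frac14$. This gives $\lfloor\frac34Y\rfloor\ge\frac34Y-\frac34\ge\frac14Y$ elements, since $Y\ge2$.

*Case $1-\theta\ge\frac1{16\sqrt M}$.* Since $b>\frac1{16}\sqrt M$ we also have $\theta>\frac1{16\sqrt M}$, so $\eta\ge\frac1{16\sqrt M}$. We look for a shift $k$ that moves bad $i$ to good ones. Put $k=\lfloor1/(2\eta)\rfloor\ge1$. Then $k\eta\le\frac12$. Also $k\eta>\frac14$: if $\eta>\frac14$ this is clear as $k\ge1$; otherwise $k>\frac1{2\eta}-1$ gives $k\eta>\frac12-\eta\ge\frac14$. Since $\theta$ is $\eta$ or $1-\eta$,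
$$\{k\theta\}\in\{k\eta,\,1-k\eta\}\subset(\tfrac14,\tfrac34).$$
If $\{i\theta\}<\frac14$, then $\{i\theta\}+\{k\theta\}\in(\frac14,1)$, so $\{(i+k)\theta\}>\frac14$. Thus at least one of $i,i+k$ is good, for every $i\ge1$.

It remains to fit enough disjoint pairs into $[1,Y]$. We have $2k\le1/\eta\le16\sqrt M$, and $2k$ is an integer, so $2k\le Y$. Put $r=\lfloor Y/(2k)\rfloor$. As $\lfloor t\rfloor\ge t/2$ for $t\ge1$, we get $r\ge\frac Y{4k}$. Cut $[1,2kr]$ into $r$ blocks of length $2k$, and each block into $k$ pairs $\{i,i+k\}$. Each of the $kr$ pairs contains a good element, and $kr\ge Y/4$. $\square$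

## 6. Independent multiplicities and the lower bound of Theorem 1

**Step 1: the model.** The purpose is to replace a uniform partition by independent variables at the price of a factor linear in $m$. Let
$$s=\frac c{\sqrt m},\qquad x=e^{-s},$$
and let $X_1,X_2,\dots$ be independent with $P(X_i=k)=(1-x^i)x^{ik}$ for $k\ge0$; in particular $P(X_i\ge1)=x^i$. Read $X_i$ as the number of parts equal to $i$. A given partition of $m$ has probability $x^m\prod_i(1-x^i)$, which depends only on $m$. (For $m=5$, the partitions $(1,1,3)$ and $(5)$ both have probability $x^5\prod_i(1-x^i)$.) So, conditioned on $\sum_iiX_i=m$, the $X_i$ are the multiplicities of a uniform partition of $m$.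

**Step 2: the price of conditioning.** Expanding logarithms and using $e^{ks}-1\ge ks$,
$$\log\prod_i(1-x^i)^{-1}=\sum_{i\ge1}\sum_{k\ge1}\frac{x^{ik}}k=\sum_{k\ge1}\frac1k\cdot\frac1{e^{ks}-1}\le\sum_{k\ge1}\frac1{k^2s}=\frac{\pi^2}{6s}=\frac{c^2}s=c\sqrt m. \tag{3}$$
Also $x^m=e^{-c\sqrt m}$. Hence
$$P\Big(\sum_iiX_i=m\Big)=p(m)\,x^m\prod_i(1-x^i)\ge p(m)e^{-2c\sqrt m}\ge\frac1{C_0m}$$
for some constant $C_0$ and all $m\ge1$, by Hardy–Ramanujan. Since $P_m(E)=P(E\mid\sum iX_i=m)$, every event $E$ expressed through multiplicities satisfies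
$$P_m(E)\le C_0\,m\,P(E).\tag{4}$$
A factor $m$ is harmless against bounds like $e^{-\text{const}\sqrt m}$.

**Step 3: the lower bound of Theorem 1.** The displayed probability is at most $1$, so (3) also gives $p(m)\le x^{-m}e^{c\sqrt m}=e^{2c\sqrt m}$. For $\mathbf q=(1,\dots,1)$ we have $w(b)=b$ and $h^*=(1,\dots,1)$, which is unimodal. Therefore
$$\mathrm{un}(M)\ge\frac1{p(m)}\ge e^{-2c\sqrt{M-1}}\qquad(M\ge2).$$

## 7. No returns: the events $A_1$ and $A_2$

Now we combine Section 5 with the model, to show that levels up to a small multiple of $\sqrt M$ are visited only by small $b$. Fix the constants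
$$\rho=e^{-23c},\qquad\varepsilon=\rho/4,\qquad L=\lfloor\varepsilon\sqrt M\rfloor,$$
and the events

- $A_1$: $\sum_{i\ge16\sqrt M}iX_i\le M/16$ (large parts carry little weight);
- $A_2$: for every integer $b\in(\frac1{16}\sqrt M,M)$, $\#\{i\in\mathcal G_b:X_i\ge1\}>\rho Y/8$ (many good part sizes occur).

**Lemma 2.** $P(A_1^c)\le e^{-0.03\sqrt m}$ and $P(A_2^c)\le Me^{-\rho\sqrt M/4}$.

*Proof.* *For $A_1$* we use an exponential moment. Let $S=\sum_{i\ge16\sqrt M}iX_i$. We have $E\,e^{(s/2)iX_i}=E\,x^{-iX_i/2}=\frac{1-x^i}{1-x^{i/2}}=1+x^{i/2}$, so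
$$E\,e^{(s/2)S}=\prod_{i\ge16\sqrt M}(1+x^{i/2})\le\exp\sum_{i\ge16\sqrt M}x^{i/2}\le\exp\frac{x^{8\sqrt M}}{1-x^{1/2}} .$$
Here $x^{8\sqrt M}=e^{-8c\sqrt{M/m}}\le e^{-8c}<7\cdot10^{-5}$. Also $1-x^{1/2}=1-e^{-s/2}\ge\frac s2-\frac{s^2}8\ge\frac s4$, since $s\le c<2$. So the exponent is at most $7\cdot10^{-5}\cdot\frac{4\sqrt m}c\le0.001\sqrt m$. By Markov's inequality,
$$P(S>M/16)\le\exp\Big(-\frac{sM}{32}+0.001\sqrt m\Big),\qquad\frac{sM}{32}\ge\frac{c\sqrt m}{32}\ge0.0375\sqrt m,$$
which gives the first bound.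

*For $A_2$* we use Chernoff. If $i\le Y$, then $P(X_i\ge1)=x^i\ge e^{-16c\sqrt{M/m}}\ge e^{-16\sqrt2\,c}\ge\rho$, because $M\le2m$ and $16\sqrt2<23$. By Lemma 1, the mean $\mu$ of $\#\{i\in\mathcal G_b:X_i\ge1\}$ is at least $\rho Y/4$. So for a fixed $b$ the condition in $A_2$ fails with probability at most $e^{-\mu/8}\le e^{-\rho Y/32}$. As $Y\ge16\sqrt M-1\ge15\sqrt M$, this is at most $e^{-\rho\sqrt M/4}$. There are fewer than $M$ values of $b$. $\square$

**Lemma 3.** Let $\mathbf q$ be a partition of $m$ in $A_1\cap A_2$, with $M$ large. Then: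

1. $w(b)\ge\frac{15}{16}b$ for $0\le b\le\frac1{16}\sqrt M$, and $w(b)>L$ for $\frac1{16}\sqrt M<b<M$. Consequently $w(b)\le L$ implies $b\le\frac{16}{15}L$.
2. $h_k\ge1$ for $0\le k\le L$, and $\sum_{k=0}^L(h_k-1)\le L/15$.

*Proof.* *Part 1.* For $b=0$ the bound is trivial. If $1\le b\le\frac1{16}\sqrt M$, then $M/b\ge16\sqrt M$, so by $A_1$ the parts $q_i\ge M/b$ have total at most $M/16$, and (2) gives $w(b)\ge\frac{15}{16}b$. If $b>\frac1{16}\sqrt M$, then each size $i\in\mathcal G_b$ that occurs contributes at least $\frac14$ to the sum in (1), so by $A_2$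
$$w(b)\ge\tfrac14\#\{i\in\mathcal G_b:X_i\ge1\}>\frac{\rho Y}{32}\ge\tfrac{15}{32}\rho\sqrt M>\tfrac\rho4\sqrt M\ge L .$$
If $w(b)\le L$, then $b$ is in the first range and $b\le\frac{16}{15}w(b)\le\frac{16}{15}L$.

*Part 2.* Let $b=2L+1$, which is at most $M-1$ for large $M$. By part 1, $w(b)>L$: either $b$ lies in the second range, or $w(b)\ge\frac{15}{16}(2L+1)>L$. The walk starts at $0$ and climbs by at most $1$ at a time, so it attains every level $0,\dots,L$. By part 1 all visits to these levels happen at $0\le b\le\frac{16}{15}L$, so $\sum_{k\le L}h_k\le\frac{16}{15}L+1$. Subtract $L+1$. $\square$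

So on $A_1\cap A_2$ almost every level up to $L$ is visited exactly once, and at most $L/15$ of them are visited more often. It remains to show that the exceptional levels are scattered.

## 8. Two consecutive single levels force an empty window of part sizes

For $\mathbf q\in A_1\cap A_2$ let $\mathcal D=\{0\le k\le L:h_k\ge2\}$. By Lemma 3, $|\mathcal D|\le L/15$. Call the other levels in $[0,L]$ *single*; there $h_k=1$. Let $R$ be the number of maximal runs of consecutive integers in $\mathcal D$. Choose one level from each run as the $a_j$, and a single level between consecutive runs as the $b_j$. There $h_{b_j}=1<2\le\min(h_{a_{j-1}},h_{a_j})$, so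
$$v(\mathbf q)\ge R-1;\quad\text{in particular, }R\ge2\text{ implies that }h^*\text{ is not unimodal}.\tag{5}$$
(If $R=0$ the bound is empty.) The goal is to show that $R\le r$ is very unlikely.

*Illustration.* Take $M=12$, $\mathbf q=(1^8,3)$, eight ones and a three. Here $G(b)=\lfloor b/4\rfloor$ and
$$w=0,1,2,3,3,4,5,6,6,7,8,9,\qquad h^*=(1,1,1,2,1,1,2,1,1,1).$$
Levels $4,5$ are single and visited at $b=5,6$. Between these times $G$ does not change, so no part lies in $[\frac{12}6,\frac{12}5)$: indeed $2$ is not a part. Level $3$ is visited at $b=3,4$, and the window $[\frac{12}4,\frac{12}3)=[3,4)$ contains the part $3$, which causes the pause.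

Put $\sigma=e^{-6c/\varepsilon}$.

**Lemma 4.** For $M$ large and every integer $1\le r\le L/15$,
$$P_m(A_1\cap A_2\cap\{R\le r\})\le C_0m\,\mathcal N_r\,e^{-\sigma L/4},\qquad \mathcal N_r=\sum_{j\le2(r+1)}\binom{2L+2}{j}.$$

*Proof.* Let $\mathbf q\in A_1\cap A_2$ with $R\le r$. The single levels form at most $R+1$ runs. For a single level $k$ let $\beta_k$ be the unique $b$ with $w(b)=k$. By Lemma 3, $\beta_k\le\frac{16}{15}L$.

**Step 1: consecutive single levels are visited at consecutive times.** We claim that if $k,k+1$ are single, then $\beta_{k+1}=\beta_k+1$. The walk starts at $0$ and steps up by at most $1$, so before its first visit to $k+1$ it stays $\le k$. That first visit is its only one, at time $\beta_{k+1}\ge1$, so $w(\beta_{k+1}-1)\le k$. By (1), $w(\beta_{k+1}-1)\ge k$. Hence $w(\beta_{k+1}-1)=k$, and $\beta_{k+1}-1=\beta_k$ because level $k$ is single.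

**Step 2: the window.** For such $k$ put $b=\beta_k$. Then
$$G(b+1)=(b+1)-(k+1)=b-k=G(b).$$
Each summand of $G$ is nondecreasing in $b$, so none of them changes. If $b\ge1$, it follows that $\mathbf q$ has no part in $[\frac M{b+1},\frac Mb)$: such a part $q$ would satisfy $\lfloor qb/M\rfloor=0<\lfloor q(b+1)/M\rfloor$.

**Step 3: there are many such $b$, in few intervals.** Let $U$ be the set of all $\beta_k$ with $k,k+1\in[0,L]$ both single. By Step 1, a run of $\ell$ single levels contributes $\ell-1$ consecutive integers to $U$. So $U$ is a union of at most $R+1$ intervals of integers, and, since $R\le r\le L/15$,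
$$|U|\ge\Big(L+1-\frac L{15}\Big)-(R+1)\ge\tfrac{13}{15}L .$$
We want $b$ of order $L$, so that the windows sit at sizes of order $\sqrt M$. Let $U'=U\cap[L/2,\infty)$. It is a union of at most $r+1$ intervals. It lies in $[L/2,2L-1]$, because $\frac{16}{15}L\le2L-1$ for $L\ge2$. At most $\frac L2+1$ elements were removed, so $|U'|\ge\frac{13}{15}L-\frac L2-1\ge\frac L4$ for $L\ge9$.

**Step 4: counting the possible $U'$.** A set of integers in $[0,2L]$ is determined by its boundary points, the $t$ with exactly one of $t-1,t$ in the set; they lie in $\{0,\dots,2L+1\}$. A union of at most $r+1$ intervals has at most $2(r+1)$ of them. So there are at most $\mathcal N_r$ possible sets $U'$.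

**Step 5: one $U'$ costs $e^{-\sigma L/4}$.** Fix a set $U'\subset[L/2,2L-1]$ of integers with $|U'|\ge L/4$, and let
$$E_{U'}=\Big\{X_i=0\text{ for all integers }i\in\bigcup_{b\in U'}\Big[\frac M{b+1},\frac Mb\Big)\Big\}.$$
For $b\in U'$ the window has length $\frac M{b(b+1)}\ge\frac M{4L^2}\ge\frac1{4\varepsilon^2}\ge1$, so it contains an integer $i$. Windows for different $b$ are disjoint, so these integers are different. Also $i<M/b\le2M/L$. For large $M$ we have $L\ge\frac12\varepsilon\sqrt M$, hence, using $M\le2m$,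
$$x^i\ge\exp\Big(-\frac{2cM}{L\sqrt m}\Big)\ge\exp\Big(-\frac{4c}\varepsilon\sqrt{\frac Mm}\Big)\ge\exp\Big(-\frac{4\sqrt2\,c}\varepsilon\Big)\ge\sigma .$$
So $P(X_i=0)=1-x^i\le1-\sigma$ for each of these at least $L/4$ independent variables, and $P(E_{U'})\le(1-\sigma)^{L/4}\le e^{-\sigma L/4}$.

**Step 6: conclusion.** By Steps 2–4 the event $A_1\cap A_2\cap\{R\le r\}$ is contained in the union of at most $\mathcal N_r$ events $E_{U'}$. Sum the bound of Step 5 and apply (4). $\square$

## 9. The upper bound in Theorem 1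

By (5), a partition with unimodal $h^*$ lies in $A_1^c\cup A_2^c\cup(A_1\cap A_2\cap\{R\le1\})$. Use Lemma 4 with $r=1$, which is allowed as soon as $L\ge15$. We have $\mathcal N_1=\sum_{j\le4}\binom{2L+2}j\le(2L+3)^4$. By (4) and Lemmas 2 and 4, for large $M$,
$$\mathrm{un}(M)\le C_0m\Big(e^{-0.03\sqrt m}+Me^{-\rho\sqrt M/4}+(2L+3)^4e^{-\sigma L/4}\Big)\le e^{-\delta\sqrt M}$$
for a suitable $\delta>0$, because $L\ge\frac12\varepsilon\sqrt M$ and polynomial factors are absorbed. Together with the lower bound of Section 6, this proves Theorem 1. $\blacksquare$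

## 10. Order $\sqrt M$ valleys: Theorem 2

**Step 1: unimodal if and only if $v=0$.** This justifies the parenthesis in the statement. Suppose there is a valley $a<b<a'$ with $h_b<\min(h_a,h_{a'})$, and suppose $h^*$ is unimodal with peak index $k$. If $b\le k$ then $h_a\le h_b$; if $b\ge k$ then $h_{a'}\le h_b$; both are impossible. So $v\ge1$ excludes unimodality. Conversely, let $h^*$ be non-unimodal and let $h_k$ be a maximum. Either some descent $h_i>h_{i+1}$ has $i+1\le k$, or some ascent $h_i<h_{i+1}$ has $i\ge k$. In the first case $i+1\ne k$, as $h_k$ is a maximum, and $h_{i+1}<h_i\le h_k$ with $i<i+1<k$ is a valley. In the second case $i\ne k$ for the same reason, and $h_i<h_{i+1}\le h_k$ with $k<i<i+1$ is a valley.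

**Step 2: an entropy bound.** We need $\mathcal N_r$ to be small when $r$ is a small multiple of $L$. Let $H(\alpha)=-\alpha\log\alpha-(1-\alpha)\log(1-\alpha)$. For $0<\alpha\le\frac12$,
$$\sum_{j\le\alpha N}\binom Nj\le e^{NH(\alpha)} .$$
Indeed, $1\ge\sum_{j\le\alpha N}\binom Nj(1-\alpha)^N\big(\frac\alpha{1-\alpha}\big)^j$. Since $\frac\alpha{1-\alpha}\le1$, each power with $j\le\alpha N$ is at least $\big(\frac\alpha{1-\alpha}\big)^{\alpha N}$, and $(1-\alpha)^N\big(\frac\alpha{1-\alpha}\big)^{\alpha N}=e^{-NH(\alpha)}$.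

**Step 3: the choice of $r$.** Since $H(\alpha)\to0$ as $\alpha\to0$, choose $\gamma\in(0,\frac1{15})$ with $H(2\gamma)\le\sigma/32$, and put $r=\lfloor\gamma L\rfloor$. For large $M$ we have $1\le r\le L/15$, and $2(r+1)\le4\gamma L\le2\gamma(2L+2)$. So
$$\mathcal N_r\le e^{(2L+2)H(2\gamma)}\le e^{4L\sigma/32}=e^{\sigma L/8}.$$
By (4) and Lemmas 2 and 4, outside a set of $P_m$-probability at most
$$C_0m\Big(e^{-0.03\sqrt m}+Me^{-\rho\sqrt M/4}+e^{-\sigma L/8}\Big)\le e^{-\delta'\sqrt M}$$
we are in $A_1\cap A_2$ with $R>r$, hence $R\ge r+1>\gamma L$. Then, by (5), for large $M$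
$$v\ge R-1>\gamma L-1\ge\tfrac12\gamma L\ge\kappa\sqrt M,\qquad\kappa=\frac{\gamma\varepsilon}4 .\qquad\blacksquare$$

## 11. The first descent: Theorem 3

We now return to the scenario of Section 4. An exponential rate is not needed here, and returns are controlled by Lemma 3. Let
$$\Lambda=\frac{\sqrt m\log m}{2c},\qquad\omega=\frac{\log\log m}{8c},$$
and let "whp" mean with $P_m$-probability tending to $1$.

**Step 1: four properties that hold whp.**

**(B1)** *Whp $|q_n-\Lambda|\le\omega\sqrt m$.* This follows from Erdős–Lehner: the limit is a distribution function and $\omega\to\infty$.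

**(B2)** *Whp $q_n-q_{n-1}\ge\sqrt m/\log m$.* This separates the largest part. By Hardy–Ramanujan and $\sqrt{m-j}\le\sqrt m-\frac j{2\sqrt m}$,
$$\frac{p(m-j)}{p(m)}\le Ce^{-cj/\sqrt m}\qquad(0\le j\le m/2),$$
the factor $\frac m{m-j}\le2$ being absorbed in $C$. Deleting the two largest parts shows that at most $p(m-a-a')$ partitions of $m$ have two largest parts $a\ge a'$. Under (B1) and for large $m$ there are at least two parts, since $q_n<m$. If (B1) holds and (B2) fails, then for large $m$ the two largest parts satisfy $a'\ge T:=\Lambda-2\omega\sqrt m$, $0\le a-a'<\sqrt m/\log m$ and $a+a'\le m/2$. For each $a'$ there are at most $\frac{\sqrt m}{\log m}+1$ values of $a$, and $e^{-c(a+a')/\sqrt m}\le e^{-2ca'/\sqrt m}$. Summing the geometric series, whose ratio is $e^{-2c/\sqrt m}$, gives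
$$P_m(\text{B1},\neg\text{B2})\le C\sum_{a'\ge T}\Big(\frac{\sqrt m}{\log m}+1\Big)e^{-2ca'/\sqrt m}\le C'\frac m{\log m}e^{-2cT/\sqrt m}.$$
Since $2cT/\sqrt m=\log m-4c\omega$ and $e^{4c\omega}=\sqrt{\log m}$, the right side is $\frac{C'e^{4c\omega}}{\log m}=\frac{C'}{\sqrt{\log m}}\to0$.

**(B3)** *Whp $\#\{i:q_i\ge\Lambda/3\}\le m^{2/5}$.* Let $N=\sum_{i\ge\Lambda/3}X_i$. We have $x^{\Lambda/3}=m^{-1/6}$, so for large $m$ all $x^i$ with $i\ge\Lambda/3$ are at most $\frac14$. Then $E\,2^{X_i}=\frac{1-x^i}{1-2x^i}=1+\frac{x^i}{1-2x^i}$, and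
$$E\,2^N\le\exp\sum_{i\ge\Lambda/3}\frac{x^i}{1-2x^i}\le\exp\frac{2m^{-1/6}}{1-x}=e^{O(m^{1/3})},$$
because $1-x$ is of order $m^{-1/2}$. By Markov's inequality and (4), $P_m(N>m^{2/5})\le C_0m\,2^{-m^{2/5}}e^{O(m^{1/3})}\to0$.

**(B4)** *Whp $A_1\cap A_2$ holds*, by Lemma 2 and (4).

**Step 2: the walk up to level $b_0$.** The purpose is to list every $b$ with $w(b)\le b_0$. Assume (B1)–(B4) and $M$ large. Let $b_0=\lceil M/q_n\rceil=k^*+1$. By (B1), $q_n\sim\Lambda$, so $b_0\sim2c\sqrt M/\log M$; in particular $b_0<L$ and $2b_0\le\frac1{16}\sqrt M$. Let $g=\lfloor\sqrt M/(\log M)^4\rfloor$, which is at least $1$.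

- $b<b_0$. Then $b<M/q_n$, so all $q_ib<M$, $G(b)=0$ and $w(b)=b$.
- $b_0\le b\le b_0+g$. Here $G(b)=1$ and $w(b)=b-1$. Indeed $M/q_n\le b<M/q_n+1+g<2M/q_n$, so $\lfloor q_nb/M\rfloor=1$. Every other part is at most $q_{n-1}$, so by (B2)
$$\frac{q_ib}M\le\Big(1-\frac{\sqrt m}{q_n\log m}\Big)\Big(1+\frac{(1+g)q_n}M\Big)<1,$$
because $\frac{\sqrt m}{q_n\log m}\sim\frac{2c}{(\log m)^2}$ while $\frac{(1+g)q_n}M=O((\log m)^{-3})$, and $(1-\alpha)(1+\beta)<1$ whenever $0<\beta\le\alpha$.
- $b_0+g<b\le2b_0$. Each $\lfloor q_ib/M\rfloor$ is at most $2$, since $2b_0q_n/M<2+2q_n/M<3$. It vanishes unless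
$$q_i\ge\frac M{2b_0}\ge\frac{q_n}{2(1+q_n/M)}\ge\frac\Lambda3 .$$
By (B3), $G(b)\le2m^{2/5}$, so $w(b)>b_0+g-2m^{2/5}>b_0$, as $g$ exceeds $2m^{2/5}$ for large $M$.
- $2b_0<b\le\frac1{16}\sqrt M$. By Lemma 3, $w(b)\ge\frac{15}{16}b>b_0$.
- $\frac1{16}\sqrt M<b<M$. By Lemma 3, $w(b)>L>b_0$.

So the visits to levels $\le b_0$ are exactly these: levels $0,1,\dots,b_0-1$ at $b=0,\dots,b_0-1$; level $b_0-1$ at $b=b_0$; level $b_0$ at $b=b_0+1$. Hence $h_j=1$ for $j<b_0-1$, $h_{b_0-1}=2$ and $h_{b_0}=1$. As $k^*=b_0-1$, this is the first claim.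

**Step 3: the limit law.** We transfer the Erdős–Lehner law from $q_n$ to $k^*$. Write $q_n=\Lambda+\xi\sqrt m=\Lambda\big(1+\frac{2c\xi}{\log m}\big)$. By Erdős–Lehner, $\xi$ converges in law to the distribution function $\exp(-\frac1ce^{-cu})$. On (B1) we have $|\xi|\le\omega$, so $\frac{2c\xi}{\log m}$ is small. Also $\frac M\Lambda=\frac{2cM}{\sqrt m\log m}=\frac{2c\sqrt M}{\log M}\big(1+O(\frac1M)\big)$. Therefore
$$k^*=\frac M{q_n}+O(1)=\frac{2c\sqrt M}{\log M}\Big(1+O\big(\tfrac1M\big)\Big)\Big(1-\frac{2c\xi}{\log m}+O\Big(\frac{\xi^2}{(\log m)^2}\Big)\Big)+O(1).$$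
Subtract from $\frac{2c\sqrt M}{\log M}$ and multiply by $\frac{(\log M)^2}{4c^2\sqrt M}$. The main term becomes $\xi\,\frac{\log M}{\log m}$, which is $\xi+o(1)$ on (B1). The errors are $O(\xi^2/\log m)$, $O(\log M/M)$ and $O((\log M)^2/\sqrt M)$; all tend to $0$, since $\omega^2/\log m\to0$. So
$$\frac{(\log M)^2}{4c^2\sqrt M}\Big(\frac{2c\sqrt M}{\log M}-k^*\Big)=\xi+o(1)\quad\text{in probability}.$$
The limit distribution function is continuous, so the left side has the same limit law as $\xi$. $\blacksquare$
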